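# Bounded Fatou components on a family of affine cubic surfaces

## 1. Theorems A and B

For complex parameters $A,B,C,D$ let
$$S_{A,B,C,D}=\{(x,y,z)\in\mathbb C^3:\ x^2+y^2+z^2+xyz=Ax+By+Cz+D\},$$
and let $s_x,s_y,s_z$ be the involutions of $S_{A,B,C,D}$ given by
$$s_x(x,y,z)=(-x-yz+A,y,z),\quad s_y(x,y,z)=(x,-y-xz+B,z),\quad s_z(x,y,z)=(x,y,-z-xy+C).$$
Let $\Gamma^\pm$ be the group they generate, and $\Gamma\subset\Gamma^\pm$ the subgroup of words of even length. Put
$$b=-\tfrac{1+i}2,\qquad c=1-i .$$
For a positive odd integer $M$ let $x_0=-2\sin\frac{\pi}{2M}$, and let $\mathcal P_M\subset\mathbb C^4$ be the set of all $(A,B,C,D)$ with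
$$|A-M^{5/2}|\le1,\qquad |B-\tfrac{Mb}{\pi}|\le 1,\qquad |C-\tfrac{Mc}{\pi}|\le1,\qquad |D+M^{5/2}x_0|\le 1 .$$

**Theorem A.** For every sufficiently large odd $M$ and every $(A,B,C,D)\in\mathcal P_M$, the action of $\Gamma$ on $S_{A,B,C,D}$ has a bounded Fatou component.

**Theorem B.** For the same parameters there is a bounded Fatou component $V$ whose stabilizer $\Gamma_V$ in $\Gamma$ is trivial. The components $\gamma(V)$, $\gamma\in\Gamma$, are bounded and pairwise disjoint, so there are infinitely many bounded Fatou components. Moreover $\Gamma^\pm\cong\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$ for these parameters.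

This answers, with yes, the question "Can there be a bounded Fatou component for the action of $\Gamma_{A,B,C,D}$ on $S_{A,B,C,D}$?" from Julio Rebelo and Roland Roeder, "Questions about the dynamics on a natural family of affine cubic surfaces", arXiv:2307.10962 (2023).

The set $\mathcal P_M$ is a product of four closed discs of radius $1$, so it has non-empty interior in $\mathbb C^4$. For fixed $A,B,C$ the surface is singular only if $D$ is a critical value of the polynomial $x^2+y^2+z^2+xyz-Ax-By-Cz$, and a polynomial has only finitely many critical values. So the parameters of Theorem A include smooth surfaces.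

Some conventions. Write $S,\Gamma$ for short. $\|\cdot\|$ is the max norm on $\mathbb C^3$. Words act letter by letter on points, and the first letter is the one applied first. A word in $s_x,s_y,s_z$ is reduced if no letter stands next to itself: $s_xs_ys_x$ is reduced, $s_xs_xs_y$ is not. Since the letters are involutions, every element of $\Gamma^\pm$ is given by a reduced word.

## 2. Normality with escape to infinity

As a quadratic equation in $x$, the equation of $S$ reads $x^2+(yz-A)x+\dots=0$. Its two roots have sum $A-yz$, so $s_x$ swaps them. Likewise for $s_y$ and $s_z$. Hence the three maps preserve $S$ and are involutions.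

**Definition.** Let $U\subset S$ be open. The family $\{\gamma|_U:\gamma\in\Gamma\}$ is normal if every sequence in it has a subsequence that either converges locally uniformly on $U$ or diverges locally uniformly to infinity on $U$. The Fatou set $\mathcal F$ is the set of points with an open neighborhood on which the family is normal; the Julia set is $\mathcal J=S\setminus\mathcal F$. Both are $\Gamma$-invariant. A Fatou component is a connected component of $\mathcal F$; it is bounded if it is a bounded subset of $\mathbb C^3$, equivalently relatively compact in $S$. Its stabilizer is $\Gamma_V=\{\gamma\in\Gamma:\gamma(V)=V\}$.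

*A Fatou point by hand.* Take $A=B=C=0$ and $D=200$. Then $(5,5,5)\in S$, since $75+125=200$. Consider the points of $S$ whose coordinates all lie within $\frac12$ of $5$, so that all moduli lie between $4.5$ and $5.5$. After one letter, the moved coordinate has modulus at least $4.5^2-5.5=14.75$. From then on the last moved coordinate has the largest modulus, say $m$, and the other two have modulus $\ge4$. The next letter of a reduced word moves one of those two, and its new modulus is at least $4m-m=3m$. So after $n\ge1$ letters of a reduced word the norm is at least $14.75\cdot3^{n-1}$ on the whole neighborhood. In a sequence of group elements, written as reduced words, either some word recurs infinitely often, which gives a constant subsequence, or a subsequence consists of distinct words and diverges uniformly to infinity. Hence $(5,5,5)\in\mathcal F$. The Fatou point of Theorem A will be produced by a more delicate version of this. Nothing in the computation says whether the component of $(5,5,5)$ is bounded; boundedness needs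 another ingredient, namely a supply of Julia points.

## 3. The involutions on a fiber of $x$, and Julia points

Both $s_y$ and $s_z$ preserve $x$. We make them linear on each fiber $x=\text{const}$.

Let $x=2\cos\Theta$, $x\neq\pm2$, $q=e^{i\Theta}$, so $x=q+q^{-1}$ and $q\ne q^{-1}$. Put
$$m_y=\frac{2B-xC}{4-x^2},\qquad m_z=\frac{2C-xB}{4-x^2}.$$
Then $2m_y+xm_z=B$ and $2m_z+xm_y=C$. Let $Y=y-m_y$, $Z=z-m_z$. In $y^2+z^2+xyz-By-Cz$ the terms linear in $Y,Z$ cancel, and the constant term is $m_y^2+m_z^2+xm_ym_z-Bm_y-Cm_z=-\frac12(Bm_y+Cm_z)$. So the equation of $S$ becomes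
$$Y^2+Z^2+xYZ=k(x):=Ax+D-x^2+\tfrac12(Bm_y+Cm_z),\tag{1}$$
and $s_y:(Y,Z)\mapsto(-Y-xZ,Z)$, $s_z:(Y,Z)\mapsto(Y,-Z-xY)$.

Define $(u,v)$ by $Y=u+v$, $Z=-(qu+q^{-1}v)$, a linear isomorphism. In $Y^2+Z^2+xYZ$ the coefficient of $u^2$ is $1+q^2-(q+q^{-1})q=0$, that of $v^2$ is $1+q^{-2}-(q+q^{-1})q^{-1}=0$, and that of $uv$ is $4-x^2$. So the fiber is $(4-x^2)\,uv=k(x)$. Next, $-Z-xY=-(q^{-1}u+qv)$ and $-Y-xZ=q^2u+q^{-2}v$, which gives
$$s_z:(u,v)\mapsto(v,u),\quad s_y:(u,v)\mapsto(q^{-2}v,q^2u),\quad g:=s_zs_y:(u,v)\mapsto(q^2u,q^{-2}v),\tag{2}$$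
where in $g$ the map $s_y$ acts first. Note $g\in\Gamma$.

*Three fibers by hand.* On $x=0$ we have $s_y:y\mapsto B-y$ and $s_z:z\mapsto C-z$, so $g^2$ is the identity there; indeed $q=i$ and $q^4=1$. On $x=1$, $q=e^{i\pi/3}$ and $g^3$ is the identity. On $x=3$, $q=\frac{3+\sqrt5}2$ (or its inverse), and every point with $(u,v)\neq(0,0)$ has an unbounded orbit $\{g^n\}_{n\in\mathbb Z}$. Bounded orbits next to unbounded ones destroy normality:

**Lemma 1.** If $p\in S$, $\gamma\in\Gamma$ and some coordinate of $\gamma(p)$ lies in $(-2,2)$, then $p\in\mathcal J$.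

*Proof.* Since $\mathcal J$ is $\Gamma$-invariant, take $\gamma=\mathrm{id}$. The setting is invariant under simultaneous permutations of $(x,y,z)$, $(A,B,C)$, $(s_x,s_y,s_z)$, so let $x(p)=2\cos\Theta$ with $\Theta\in(0,\pi)$. Suppose $\Gamma$ is normal on an open $U\ni p$.

Here $|q|=1$, so by (2) the orbit $\{g^n(p)\}_{n\in\mathbb Z}$ is bounded. Hence no sequence $g^{n_k}$ diverges to infinity on $U$, and every such sequence has a subsequence converging locally uniformly on $U$. So $\{g^n(p')\}_{n\in\mathbb Z}$ is bounded for every $p'\in U$: otherwise choose $n_k$ with $\|g^{n_k}(p')\|\to\infty$ and get a contradiction.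

On the other hand, $S$ has pure dimension $2$, while each $S\cap\{x=\text{const}\}$ is a curve, because its equation in $(y,z)$ has $y^2$-coefficient $1$. So $x$ is non-constant on every non-empty open subset of $S$, hence open on the regular part $U_{\rm reg}$. Therefore $\{p'\in U_{\rm reg}:x(p')\notin[-2,2]\}$ is a non-empty open set. In it the locus $u=v=0$ lies in the curve $y=m_y(x)$, $z=m_z(x)$. So some $p'$ in this set has $(u,v)\ne(0,0)$, and $|q|\neq1$ because $x(p')\notin[-2,2]$. By (2), $\{g^n(p')\}_{n\in\mathbb Z}$ is unbounded, a contradiction. $\square$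

We call the set where $y\circ\gamma\in(-2,2)$, or $z\circ\gamma\in(-2,2)$, a wall: it is a piece of the real hypersurface $\mathrm{Im}(y\circ\gamma)=0$, and it consists of Julia points.

## 4. Invariant domains are excluded, so the domain must be walled in

The first thing one would try is a bounded open set preserved by $\Gamma$: there the family is bounded, hence normal. This cannot work. By a theorem of Cantat–Loray, a point with an infinite but bounded $\Gamma$-orbit forces $A,B,C,D\in\mathbb R$ and lies, with its orbit, in the real part of $S$; consequently a bounded Fatou component is never invariant under all of $\Gamma$. (Rebelo–Roeder: if a bounded component contains no fixed point of any non-trivial element of $\Gamma$, its stabilizer is abelian. Theorem B, with a trivial stabilizer, agrees with both facts. The proof below uses neither.)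

So the boundedness of $V$ must not come from the boundedness of orbits. Instead:

- we build a relatively compact open set $W\subset S$ with $\partial W\subset\mathcal J$, the boundary being made of walls;
- we find one Fatou point $p\in W$, namely a point from which all long words escape to infinity.

The component $V$ of $p$ is connected and disjoint from $\partial W$, so $V\subset W$, and $V$ is bounded.

In the rest of the notes $O(\cdot)$, $C_*$, $c_*>0$ denote absolute constants, possibly different at each occurrence. They are uniform over $\mathcal P_M$ and over $|\omega|\le3$, where $\omega$ is the variable introduced next. "For $M$ large" is used freely. We record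
$$b^2=\tfrac i2,\qquad c^2=-2i,\qquad b^2+c^2=-\tfrac{3i}2\ne0,\qquad \tfrac bc=-\tfrac i2 .$$

## 5. A chart near $x=x_0$ in which powers of $g$ translate

We want many walls passing through one bounded region. By (2), $g^n$ multiplies $u,v$ by $q^{\pm2n}$. If $q^{2n}$ is within $O(1/M)$ of $1$ while $u,v$ have size $M$, then $g^n$ moves $y$ and $z$ by a bounded amount. We choose the parameters so that this happens for a two-parameter family of exponents $n$.

**Step 1: the fiber coordinate $\omega$.** The purpose is to zoom in on $x$ near $x_0$ and to find the sizes of all quantities. For $|\omega|\le3$ put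
$$\varphi=\frac\pi{2M}+\frac{\pi\omega}{M^2},\qquad\Theta=\frac\pi2+\varphi,\qquad x=x(\omega)=2\cos\Theta=-2\sin\varphi .$$
For $M$ large $\omega\mapsto x(\omega)$ is injective, $x=O(M^{-1})$, $\sin\Theta=1+O(M^{-2})$ and $x-x_0=O(M^{-2})$. Hence
$$Ax+D=M^{5/2}(x-x_0)+O(1)=O(M^{1/2});$$
this is why $D$ is tied to $A$. Since $xB,xC=O(1)$ and $4-x^2=4+O(M^{-2})$,
$$m_y=\tfrac{Mb}{2\pi}+O(1),\qquad m_z=\tfrac{Mc}{2\pi}+O(1),\qquad uv=\tfrac{k(x)}{4-x^2}=M^2\,\tfrac{b^2+c^2}{16\pi^2}+O(M).\tag{3}$$
For the last formula, $\frac12(Bm_y+Cm_z)=\frac{M^2(b^2+c^2)}{4\pi^2}+O(M)$.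

**Step 2: the chart.** The purpose is to use $(\omega,y)$ as coordinates on a piece of $S$. For $|\omega|\le3$, $|y|\le6$, $|z|\le5$ the equation of $S$ reads
$$z=C^{-1}\big(x^2+y^2+z^2+xyz-By-(Ax+D)\big).$$
Here $|C|$ is of order $M$, $B/C=b/c+O(M^{-1})$ and $(Ax+D)/C=O(M^{-1/2})$, so the right side equals $-\frac bc y+O(M^{-1/2})$. Its modulus is at most $\frac12\cdot6+o(1)=3+o(1)$ and its $z$-derivative is $O(M^{-1})$, so it is a contraction of $\{|z|\le5\}$. There is a unique solution $z(\omega,y)$ with $|z|\le5$; it satisfies $|z|<5$, is holomorphic in $(\omega,y)$ by the implicit function theorem, and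
$$z(\omega,y)=-\tfrac bc\,y+O(M^{-1/2}).\tag{4}$$
Thus $\iota(\omega,y)=(x(\omega),y,z(\omega,y))$ is a biholomorphism from $\{|\omega|<3,|y|<6\}$ onto the open subset $S\cap\{x\in x(\{|\omega|<3\}),\,|y|<6,\,|z|<5\}$ of $S$. This subset is smooth, because $2z+xy-C\neq0$ there. Write $y=c\sigma$.

**Step 3: the returning powers of $g$.** The purpose is to find the $n$ with $q^{2n}$ close to $1$. Let $n=2j+Ml$ with bounded $j,l\in\mathbb Z$. Then $2n\Theta=n\pi+2n\varphi$ and
$$2n\varphi=(2j+Ml)\Big(\frac\pi M+\frac{2\pi\omega}{M^2}\Big)=\frac{2\pi j}M+\pi l+\frac{4\pi j\omega}{M^2}+\frac{2\pi l\omega}M .$$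
Since $M$ is odd, $n+l=2j+(M+1)l$ is even. So
$$2n\Theta\equiv\tau:=\tfrac{2\pi}M\Big(j+l\omega+\tfrac{2j\omega}M\Big)\pmod{2\pi}.\tag{5}$$

**Step 4: the effect on $y$ and $z$.** The purpose is to see that these powers act as translations to leading order. At points of the chart, $u+v=y-m_y=-\frac{Mb}{2\pi}+O(1)$. From $qu+q^{-1}v=\cos\Theta(u+v)+i\sin\Theta(u-v)=-Z$ and $\cos\Theta=O(M^{-1})$ we get $i(u-v)=m_z-z+O(1)=\frac{Mc}{2\pi}+O(1)$. So $u,v=O(M)$, while $\tau=O(M^{-1})$. Expanding $e^{\pm i\tau}$ to first order, with errors $O(\tau^2M)=O(M^{-1})$,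
$$y\circ g^n=m_y+e^{i\tau}u+e^{-i\tau}v=y+\tau\,i(u-v)+O(M^{-1})=y+c(j+l\omega)+O(M^{-1}).$$
Similarly $qu-q^{-1}v=\cos\Theta(u-v)+i\sin\Theta(u+v)=i(u+v)+O(1)$, so
$$z\circ g^n=z-i\tau(qu-q^{-1}v)+O(M^{-1})=z+\tau(u+v)+O(M^{-1})=z-b(j+l\omega)+O(M^{-1}).$$
Write $y_{jl}=y\circ g^{2j+Ml}$ and $z_{jl}=z\circ g^{2j+Ml}$. With (4),
$$y_{jl}=c(\sigma+j+l\omega)+O(M^{-1}),\qquad z_{jl}=-b(\sigma+j+l\omega)+O(M^{-1/2}).\tag{6}$$
For instance $g^2$ moves $y$ by $c=1-i$ to leading order, the same on every fiber, while $g^M$ moves $y$ by $c\,\omega$, which depends on the fiber. That dependence lets walls bound the $\omega$-direction too.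

## 6. Six walls around a bounded region $W$

In real terms the chart has four dimensions. Use the real coordinates
$$s=\mathrm{Im}\,\sigma-\mathrm{Re}\,\sigma,\quad s'=-(\mathrm{Im}\,\sigma+\mathrm{Re}\,\sigma),\quad t=\mathrm{Im}\,\omega-\mathrm{Re}\,\omega,\quad t'=-(\mathrm{Im}\,\omega+\mathrm{Re}\,\omega).$$
For $\zeta=\zeta_1+i\zeta_2$,
$$c\zeta=(\zeta_1+\zeta_2)+i(\zeta_2-\zeta_1),\qquad -b\zeta=\tfrac12\big[(\zeta_1-\zeta_2)+i(\zeta_1+\zeta_2)\big].$$
So by (6), up to small errors,
$$\mathrm{Im}\,y_{jl}\approx s-j+lt,\quad \mathrm{Re}\,y_{jl}\approx-(s'-j+lt'),\quad \mathrm{Im}\,z_{jl}\approx-\tfrac12(s'-j+lt'),\quad \mathrm{Re}\,z_{jl}\approx-\tfrac12(s-j+lt).$$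

Suppose we use only the walls of $y$. To leading order they are $s-j+lt=0$. Three of them enclose a triangle in the $(s,t)$-plane, but they say nothing about $(s',t')$. Worse, a wall of $y$ exists only where $|\mathrm{Re}\,y_{jl}|<2$, that is, over a strip in the $(s',t')$-plane. So the region is open in two directions. The walls of $z$ must close it, and here the choice of $b/c$ matters. If $b/c$ were real, $\mathrm{Im}(-b\zeta)$ would be a real multiple of $\mathrm{Im}(c\zeta)$, and the walls of $z$ would be parallel to those of $y$. With $b/c=-\frac i2$ we have $-b\zeta=\frac i2c\zeta$, so $\mathrm{Im}\,z_{jl}$ controls exactly the real part of $y_{jl}$, and conversely.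

Let $K=\{(s,t,s',t')\in[-1,2]^4\}$. There $|\omega|^2=\frac12(t^2+t'^2)\le4$ and $|y|=\sqrt2|\sigma|\le2\sqrt2$, so $K$ is a compact subset of the chart domain. Take $(j,l)=(0,0),(1,1),(0,-1)$:
$$\begin{aligned}
&F_1:=\mathrm{Im}\,y_{0,0}\approx s, &&F_2:=-\mathrm{Im}\,y_{1,1}\approx1-s-t, &&F_3:=-\mathrm{Im}\,y_{0,-1}\approx t-s,\\
&G_1:=-2\,\mathrm{Im}\,z_{0,0}\approx s', &&G_2:=2\,\mathrm{Im}\,z_{1,1}\approx1-s'-t', &&G_3:=2\,\mathrm{Im}\,z_{0,-1}\approx t'-s',
\end{aligned}\tag{7}$$
while
$$\begin{aligned}&\mathrm{Re}\,y_{0,0},\ \mathrm{Re}\,y_{1,1},\ \mathrm{Re}\,y_{0,-1}\approx-s',\ 1-s'-t',\ t'-s',\\ &\mathrm{Re}\,z_{0,0},\ \mathrm{Re}\,z_{1,1},\ \mathrm{Re}\,z_{0,-1}\approx-\tfrac s2,\ \tfrac{1-s-t}2,\ \tfrac{t-s}2 .\end{aligned}$$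
All twelve approximations hold on $K$ with an error at most some $\varepsilon=O(M^{-1/2})$. Let
$$W=\iota\big(\{\text{points of }\mathrm{int}\,K:\ F_1,F_2,F_3,G_1,G_2,G_3>0\}\big).$$

**Lemma 2.** For $M$ large, $W$ is open in $S$, relatively compact, and $\partial W\subset\mathcal J$.

*Proof.* $W$ is open, and $\overline W\subset\iota(K)$ is compact. At a point of $\overline W$ all six functions are $\ge0$, so $s\ge-\varepsilon$, $t-s\ge-\varepsilon$, $s+t\le1+\varepsilon$. Subtracting, $2s=(s+t)-(t-s)\le1+2\varepsilon$, so $s\le\frac12+\varepsilon$. Further $t\ge s-\varepsilon\ge-2\varepsilon$ and $t\le1+\varepsilon-s\le1+2\varepsilon$. The same holds for $(s',t')$. So the point lies in $\iota(\mathrm{int}\,K)$.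

Let $p\in\partial W=\overline W\setminus W$. Since $p\in\iota(\mathrm{int}\,K)$, one of the six functions must vanish at $p$, that is, one of the six numbers $y_{jl},z_{jl}$ is real at $p$. By the bounds just found, $|s'|\le\frac12+\varepsilon$, $-\varepsilon\le1-s'-t'\le1+3\varepsilon$ and $-\varepsilon\le t'-s'\le1+3\varepsilon$, and the same holds for $(s,t)$. So the real number in question has modulus at most $1+4\varepsilon<2$. Thus a coordinate of $g^{2j+Ml}(p)$ lies in $(-2,2)$, and $p\in\mathcal J$ by Lemma 1. $\square$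

It remains to find a Fatou point in $W$. One cannot simply hope that $W\subset\mathcal F$. Take the wall of $y_{1,2}$, where $\mathrm{Im}\,y_{1,2}\approx s-1+2t$. Put $t=0.45$, $s'=0.1$, $t'=0.25$ and let $s$ run from $0.05$ to $0.15$. For $M$ large all these points lie in $W$, $\mathrm{Im}\,y_{1,2}$ changes sign, and $\mathrm{Re}\,y_{1,2}\approx1-s'-2t'=0.4$. So $W$ contains a point with $y_{1,2}\in(-2,2)$, a Julia point. The Fatou point has to be chosen so as to avoid infinitely many walls.

## 7. The chain of a point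

To decide whether $p$ is a Fatou point, we sort reduced words by their initial part in the letters $s_y,s_z$, which stays on the fiber of $x$. This section parametrizes that part of the orbit.

Let $p=\iota(\omega,y)$ be a point of the chart with $\mathrm{Im}\,\omega>\frac1{20}$. Choose $\kappa$ with $\kappa^2=uv$ and write $u=\kappa e^{i\psi}$, $v=\kappa e^{-i\psi}$, where $\psi\in\mathcal Q:=\mathbb C/2\pi\mathbb Z$. By (3), $c_*M\le|\kappa|\le C_*M$. As functions on the fiber, $y$ and $z$ (not centered) are
$$\hat y(\psi)=m_y+2\kappa\cos\psi,\qquad\hat z(\psi)=m_z-2\kappa\cos(\psi+\Theta).\tag{8}$$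
By (2), $s_z:\psi\mapsto-\psi$, $s_y:\psi\mapsto-\psi-2\Theta$, $g:\psi\mapsto\psi+2\Theta$.

**Definition.** The chain of $p$ is its orbit under reduced words in $s_y,s_z$; the points of the chain, indexed by these words, are the chain vertices.

A reduced word of length $2m$ acts as $\psi\mapsto\psi+2m\Theta$ if its first letter is $s_y$, and as $\psi\mapsto\psi-2m\Theta$ if it is $s_z$. A reduced word of length $2m+1$ acts as $\psi\mapsto-\psi-2(m+1)\Theta$ if its first letter is $s_y$, and as $\psi\mapsto-\psi+2m\Theta$ if it is $s_z$. So the chain vertices have the parameters $\epsilon\psi+2n\Theta$, with exactly one pair $(\epsilon,n)\in\{\pm1\}\times\mathbb Z$ for each reduced word. For example $(1,0)$ is $p$ itself, $(-1,0)$ is $s_z(p)$ and $(-1,-1)$ is $s_y(p)$.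

Since $\mathrm{Im}\,\Theta=\pi\,\mathrm{Im}\,\omega/M^2>0$, the chain runs off to infinity. Put $E=E(\psi)=e^{|\mathrm{Im}\,\psi|}$. We have $E-E^{-1}\le|2\cos\psi|\le2E$, and replacing $\psi$ by $\psi+\Theta$ changes $E$ by a factor $1+O(M^{-2})$. As $|\kappa|$ is comparable to $M$ and $m_y,m_z=O(M)$, there is an absolute $E_1\ge1$ with
$$|\hat y|,|\hat z|\le C_*ME;\qquad E\ge E_1\ \Rightarrow\ |\hat y|,|\hat z|\ge c_*ME.\tag{9}$$

For a chain vertex $(x,y,z)$ put $x'=A-x-yz$, the new first coordinate after $s_x$.

**Definition.** Let $0<\eta\le\frac12$. The point $p$ satisfies $(\mathrm G_\eta)$ if at every chain vertex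

- (G1) $\mathrm{dist}(y,[-2,2])>\eta$ and $\mathrm{dist}(z,[-2,2])>\eta$;
- (G2) $|x'|>M^{7/5}$.

Condition (G1) keeps the chain away from the walls. It asks for more than Lemma 1 does, with a margin and at all vertices, because it has to drive exponential growth.

## 8. Growth after the chain is left

**Definition.** A triple with a marked coordinate is of type H if the other two coordinates have modulus $\ge4$, and the marked one has modulus $\ge|A|$ and $\ge$ the moduli of the other two.

For example, let $A=4$, $B=C=0$. The triple $(4,5,6)$ marked at $6$ is of type H. Moving the first coordinate gives $-4-30+4=-30$; moving the second gives $-5-24=-29$. Both are more than twice as large as $6$.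

**Lemma 3 (doubling).** Let $M$ be large, so that $|A|\ge\max(|B|,|C|,4)$. If an involution changing an unmarked coordinate is applied to a type H triple, then the result, marked at the new coordinate, is of type H, and the marked modulus at least doubles.

*Proof.* Let $p_3$ be marked, $p_1$ the coordinate to be changed, $p_2$ the third one. Then $|p_1'|\ge|p_2p_3|-|p_1|-|A|\ge4|p_3|-2|p_3|=2|p_3|$. The other two coordinates are now $p_2$ and $p_3$, with $|p_2|\ge4$ and $|p_3|\ge|A|\ge4$, and $|p_1'|\ge2|p_3|$ dominates $|A|$, $|p_2|$ and $|p_3|$. $\square$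

Mark each triple at the coordinate moved last. In a reduced word the next letter moves a different coordinate. So once type H is reached, Lemma 3 applies to all further letters.

**Lemma 4.** Fix $\eta\le\frac12$, let $M$ be large depending on $\eta$, and let $p$ satisfy $(\mathrm G_\eta)$. Let $(x,y,z)$ be a chain vertex, $p_0=(x',y,z)$, and let $p_n$ be obtained from $p_0$ by $n$ further letters such that the word, preceded by $s_x$, is reduced. Then $\|p_n\|\ge\rho(n)$, where $\rho(n)\to\infty$ depends only on $M,\eta$. If $|yz|>|A|/2$ and $|y|,|z|\ge4$, then also $\|p_n\|\ge\min(|y|,|z|)$ for all $n\ge0$.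

*Proof.* The first further letter is $s_y$ or $s_z$, since $s_x$ came just before. Recall $x=O(M^{-1})$, $B,C=O(M)$ and $|A|\ge M^{5/2}-1$.

**Step 1: $|y|,|z|\ge4$ and $|yz|\le|A|/2$.** Here $x'$ is large, and we show that one letter reaches type H. We have $|x'|\ge|A|-|x|-|yz|\ge\frac{|A|}2-|x|\ge\frac{|A|}3$, and $|y|,|z|\le\frac{|A|}8\le\frac38|x'|$. Applying $s_y$, the new coordinate $y'=B-y-x'z$ satisfies $|y'|\ge4|x'|-|y|-|B|\ge3|x'|\ge|A|$. It dominates $|x'|$ and $|z|$, so $(x',y',z)$ is of type H. The same holds for $s_z$, with $C$ in place of $B$. By Lemma 3, $\|p_n\|\ge2^{n-1}|A|$ for $n\ge1$.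

**Step 2: $|y|,|z|\ge4$ and $|yz|>|A|/2$.** Here $y,z$ are far out on the chain, but $x'$ could suffer cancellation; (G2) controls it. By (9), $C_*M^2E^2\ge|yz|>|A|/2$, so $E^2\ge c_*M^{1/2}$. Hence $E\ge E_1$, $|y|,|z|\ge c_*ME\ge c_*M^{5/4}$ and $|y|/|z|\in[C_*^{-1},C_*]$. Applying $s_y$ and using (G2), for $M$ large
$$|y'|\ge|x'||z|-|y|-|B|\ge\tfrac12|x'||z| .$$
This is $\ge\max(|x'|,|z|,|A|)$, because $\frac12|x'||z|\ge c_*M^{7/5+5/4}$ and $\frac75+\frac54>\frac52$. The unmoved coordinates satisfy $|x'|>M^{7/5}\ge4$ and $|z|\ge4$. So type H is reached with marked modulus $\ge\max(|z|,|A|)$. In the same way $s_z$ reaches type H with marked modulus $\ge\max(|y|,|A|)$. So $\|p_n\|\ge2^{n-1}|A|$ for $n\ge1$. This also proves the last assertion: for $n=0$ it is trivial, and for $n\ge1$ the marked modulus of $p_n$ is at least that of $p_1$, which is $\ge\min(|y|,|z|)$.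

**Step 3: $|y|<4$ or $|z|<4$, preliminaries.** The purpose is to show $x'\approx A$. If $E\ge E_1$, (9) would give $|y|,|z|\ge c_*M>4$. So $E<E_1$ and $|y|,|z|\le C_*M$. One of them is $<4$, so $yz=O(M)$ and $x'=A+O(M)$.

**Step 4: $|z|<4\le|y|$ and the letter is $s_z$.** The small coordinate is replaced, and type H follows at once: $|z'|\ge|x'||y|-|C|-4\ge0.9|A||y|-|C|-4\ge3|A|$, which exceeds $|x'|$ and $|y|$. So $(x',y,z')$ is of type H. Symmetrically for $s_y$ if $|y|<4\le|z|$. In both situations $\|p_n\|\ge2^{n-1}|A|$ for $n\ge1$.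

**Step 5: $|z|<4$ and the letter is $s_y$.** Now the word may go on as $s_y,s_x,s_y,\dots$ for a long time, moving in the fiber of the small coordinate $z$, and the doubling of Lemma 3 is not available. We compute this motion explicitly. Put $t_{-1}=x$, $t_0=y$, $t_1=x'$ and
$$t_{k+1}=f_{k+1}-zt_k-t_{k-1}\quad(k\ge0),\qquad f_{\rm odd}=A,\ f_{\rm even}=B .$$
This agrees with $t_1=A-zy-x=x'$, and $t_2=B-zx'-y$ is the new $y$. After $k$ letters the unordered pair of the $x$- and $y$-coordinates is $(t_k,t_{k+1})$. By (G1), $z\notin[-2,2]$, so $z=-(\nu+\nu^{-1})$ with $r=|\nu|>1$. Let $h_i=\frac{\nu^i-\nu^{-i}}{\nu-\nu^{-1}}$; thus $h_0=0$, $h_1=1$, $h_2=-z$ and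
$$h_{i+1}+h_{i-1}=-zh_i,\qquad h_{i+1}^2+zh_ih_{i+1}+h_i^2=1 .$$
(The second expression does not depend on $i$, by the first relation, and equals $1$ at $i=0$.) Put
$$T_{2i-1}=h_i^2,\qquad T_{2i}=h_ih_{i+1}\qquad(i\ge0),$$
so $T_{-1}=T_0=0$, $T_1=1$. Then for $k\ge0$
$$T_{k+1}+zT_k+T_{k-1}=\begin{cases}h_{i+1}^2+zh_ih_{i+1}+h_i^2=1,&k=2i,\\ h_i(h_{i+1}+zh_i+h_{i-1})=0,&k=2i-1.\end{cases}$$
We claim
$$t_k=A\,T_k+B\,T_{k-1}+y\,h_{k+1}-x\,h_k\qquad(k\ge0).\tag{10}$$
For $k=0$ the right side is $y$. For $k=1$ it is $A-zy-x=t_1$. For the induction let $k\ge1$ and let $r_k$ denote the right side of (10). The terms with $h$ satisfy the homogeneous recursion, so $r_{k+1}+zr_k+r_{k-1}=A(T_{k+1}+zT_k+T_{k-1})+B(T_k+zT_{k-1}+T_{k-2})$. This is $A$ if $k+1$ is odd and $B$ if $k+1$ is even, as required.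

Next we bound the terms. If $\nu=re^{i\vartheta}$, the distance from $z$ to $-2\cos\vartheta\in[-2,2]$ is at most $(r-1)+(1-r^{-1})=r-r^{-1}$. So (G1) gives $r-r^{-1}>\eta$. As $r-r^{-1}=(r-1)(1+r^{-1})\le2(r-1)$, we get $r\ge1+\frac\eta2$. Also $r-r^{-1}\le|z|<4$ gives $r<5$. Using $r^i-r^{-i}\ge r^{i-1}(r-r^{-1})$ for $i\ge1$,
$$|h_i|\ge\frac{r^i-r^{-i}}{r+r^{-1}}\ge\frac{r-r^{-1}}{r+r^{-1}}\,r^{i-1}\ge\frac\eta6\,r^{i-1},\qquad|h_i|\le\frac{2r^i}{r-r^{-1}}\le\frac{10}\eta\,r^{i-1}\qquad(i\ge1).$$
So for $k\ge1$: $|T_k|\ge\frac{\eta^2}{36}r^{k-1}$, $|T_{k-1}|\le\frac{100}{\eta^2}r^{k-1}$ and $|yh_{k+1}|+|xh_k|\le C_*M\eta^{-1}r^{k-1}$. Since $|A|\ge M^{5/2}-1$ and $|B|=O(M)$, the term $AT_k$ in (10) wins for $M$ large depending on $\eta$: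
$$|t_k|\ge c_2|A|\,r^{k-1}\ge c_2|A|\big(1+\tfrac\eta2\big)^{k-1}\quad(k\ge1),\qquad c_2=\tfrac{\eta^2}{72}.$$
As long as the word alternates, $\|p_k\|\ge|t_{k+1}|\ge c_2|A|(1+\frac\eta2)^{k}$.

The alternation can be left only by $s_z$, at a pair $(t_k,t_{k+1})$ with $k\ge1$. Then $|z'|\ge|t_kt_{k+1}|-|C|-4$. Since $|t_k|,|t_{k+1}|\ge c_2|A|$, $|C|=O(M)$, and $|A|$ is large compared with $1/c_2^2$, this is at least $\frac12|t_kt_{k+1}|\ge\max(|t_k|,|t_{k+1}|,|A|)$. Both unmoved coordinates have modulus $\ge4$. So $p_{k+1}$ is of type H with marked modulus $\ge|t_{k+1}|\ge c_2|A|(1+\frac\eta2)^{k}$, and from then on Lemma 3 applies. As $2\ge1+\frac\eta2$, in all cases $\|p_n\|\ge c_2|A|(1+\frac\eta2)^{n-1}$ for $n\ge1$.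

**Step 6: $|y|<4$ and the letter is $s_z$.** Argue as in Step 5 with $(y,B)$ and $(z,C)$ exchanged; (G1) for $y$ is used.

**Step 7: all cases are covered.** If $|z|<4$, the letter $s_y$ is Step 5, and $s_z$ is Step 4 or Step 6 according to whether $|y|\ge4$ or $|y|<4$. If $|z|\ge4$ and $|y|<4$, the letter $s_z$ is Step 6 and $s_y$ is the symmetric half of Step 4. So $\rho(0)=0$, $\rho(n)=\frac12c_2M^{5/2}(1+\frac\eta2)^{n-1}$ for $n\ge1$, works. $\square$

## 9. Condition $(\mathrm G_\eta)$ gives a Fatou point

**Proposition 5.** Fix $\eta\le\frac14$ and let $M$ be large depending on $\eta$. Let $p=\iota(\omega,y)$ be a point of the chart with $\mathrm{Im}\,\omega>\frac1{20}$, satisfying (G1) with $2\eta$ in place of $\eta$ and (G2) with $2M^{7/5}$ in place of $M^{7/5}$. Then $p$ has a compact neighborhood $U$ in $S$ such that for every $R$ only finitely many reduced words $w$ in $s_x,s_y,s_z$ satisfy $\inf_U\|w\|\le R$. In particular $p\in\mathcal F$.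

*Proof.* **Step 1: the chain escapes uniformly near $p$.** The purpose is to reduce infinitely many conditions to finitely many. Take a compact neighborhood $U_0$ of $p$ inside the chart on which $\mathrm{Im}\,\omega>\frac1{20}$; there $\mathrm{Im}\,\Theta\ge\frac{\pi}{20M^2}$. At every $p'\in U_0$ we have $|y|<6$, so $E(\psi)<E_1$ by (9), that is, $|\mathrm{Im}\,\psi|<\log E_1$. (Changing the sign of $\kappa$ changes $\psi$ by $\pi$, so $E$ does not depend on choices and no continuity of $\psi$ in $p'$ is needed.) Hence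
$$|\mathrm{Im}(\epsilon\psi+2n\Theta)|\ge\frac{\pi|n|}{10M^2}-\log E_1,$$
and $E(\epsilon\psi+2n\Theta)\to\infty$ as $|n|\to\infty$, uniformly on $U_0$.

**Step 2: $(\mathrm G_\eta)$ on a neighborhood.** By (9) there is $n_1$ such that for $|n|>n_1$ and all $p'\in U_0$ the corresponding vertices have $|y|,|z|>5$ and $|yz|\ge3|A|$, hence $|x'|\ge2|A|-|x|\ge|A|>M^{7/5}$. So both conditions hold there automatically. The vertices with $|n|\le n_1$ are images of $p'$ under finitely many fixed polynomial automorphisms. Their conditions hold at $p$ with the larger constants, so they hold with $\eta$ and $M^{7/5}$ on a smaller compact neighborhood $U$ of $p$. Thus every $p'\in U$ satisfies $(\mathrm G_\eta)$.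

**Step 3: finiteness.** Fix $R$. A reduced word first moves along the chain by letters $s_y,s_z$, and then either ends, or applies $s_x$ and continues. By Step 1 and (9), for all but finitely many pairs $(\epsilon,n)$ the vertex has $|y|,|z|>\max(R,4)$ and $|yz|>|A|/2$ for all $p'\in U$. These vertices, and by the last assertion of Lemma 4 all their continuations, have norm $>R$ at every point of the compact set $U$. At each of the finitely many remaining vertices, $\rho(n)\to\infty$ bounds the number of letters after $s_x$ in a continuation with norm $\le R$ somewhere on $U$; there are finitely many words of each length.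

**Step 4: normality.** Given a sequence in $\Gamma$, represent each element by a reduced word. Either some word occurs infinitely often, giving a constant subsequence, or a subsequence consists of pairwise distinct words and diverges to infinity uniformly on $U$ by Step 3. So $\Gamma$ is normal on the interior of $U$. $\square$

## 10. Choosing the point by counting area

We need $p\in W$ whose whole chain avoids the bad positions. We fix the fiber and vary $\sigma$. Bounding the excluded area by $\mathrm{area}(\text{bad set})$ for each of the infinitely many chain vertices is useless, since the sum diverges. What saves us is that for a given bad position, only boundedly many chain vertices can reach it from our small set of starting points.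

**Step 1: the starting set.** Let $\omega_*=-\frac38+\frac i8$, that is, $t=\frac12$, $t'=\frac14$. Let
$$\Sigma'=\{\sigma:\ s\in[\tfrac1{10},\tfrac25],\ s'\in[\tfrac1{20},\tfrac15]\}.$$
The map $\sigma\mapsto(s,s')$ has determinant $2$, so this convex set has area $\alpha=\frac12\cdot\frac3{10}\cdot\frac3{20}=\frac9{400}$. On $\{\omega_*\}\times\Sigma'$ the limits of the six functions (7) are $s,\ \frac12-s,\ \frac12-s,\ s',\ \frac34-s',\ \frac14-s'$, all $\ge\frac1{20}$. So for $M$ large $\iota(\omega_*,c\sigma)\in W$ for all $\sigma\in\Sigma'$. From now on $\omega=\omega_*$; then $x,\Theta$ are fixed, $uv$ depends only on $x$, and $\kappa$ is a fixed number.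

**Step 2: the starting set in the parameter $\psi$.** Let $\psi(\sigma)\in\mathcal Q$ be the parameter of $\iota(\omega_*,c\sigma)$, that is, $e^{i\psi(\sigma)}=u/\kappa$. It is holomorphic in $\sigma$, and injective because $\hat y(\psi(\sigma))=c\sigma$. From $\hat y'=-2\kappa\sin\psi$, $\hat z'=2\kappa\sin(\psi+\Theta)$ and (3), when $|\hat y|\le6$ (respectively $|\hat z|\le6$),
$$(\hat y')^2=4\kappa^2-(\hat y-m_y)^2=\tfrac{M^2c^2}{4\pi^2}+O(M),\quad\Big(\text{resp. }(\hat z')^2=4\kappa^2-(\hat z-m_z)^2=\tfrac{M^2b^2}{4\pi^2}+O(M)\Big).\tag{11}$$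
Hence $|\psi'(\sigma)|=|c|/|\hat y'|=\frac{2\pi}M(1+O(M^{-1}))$. The set $R_M=\psi(\Sigma')$ has
$$\mathrm{area}(R_M)=\tfrac{4\pi^2\alpha}{M^2}(1+O(M^{-1})),\qquad\mathrm{diam}(R_M)\le C_2/M,$$
with $C_2$ absolute; the second bound holds since $\Sigma'$ is convex.

**Step 3: bounded multiplicity.** We show that there is $n_0$, independent of $M$, such that for each $\psi\in\mathcal Q$ at most $n_0$ integers $n$ satisfy $\psi+2n\Theta\in R_M$. Let $\mathcal L=2\Theta\mathbb Z+2\pi\mathbb Z$, a lattice since $\mathrm{Im}\,\Theta>0$. As in (5),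
$$2(2\Theta)-2\pi=\tfrac{2\pi}M\Big(1+\tfrac{2\omega_*}M\Big),\qquad M(2\Theta)-\tfrac{M+1}2(2\pi)=\tfrac{2\pi}M\,\omega_* .$$
These form a basis of $\mathcal L$, since $\det\begin{pmatrix}2&-1\\M&-\frac{M+1}2\end{pmatrix}=-1$. As $\omega_*\notin\mathbb R$, the real-linear map $(j,l)\mapsto j+l\omega_*$ is injective on $\mathbb R^2$, so there is an absolute $c_3>0$ with $|j+l\omega_*|\ge c_3(|j|+|l|)$. For $M$ large this gives $|j(1+\frac{2\omega_*}M)+l\omega_*|\ge\frac{c_3}2(|j|+|l|)$. So an element of $\mathcal L$ of modulus $\le C_2/M$ has $|j|+|l|\le\frac{C_2}{\pi c_3}$, and the number of such elements is at most some $n_0$ independent of $M$. Now let $n'$ be one integer with $\psi+2n'\Theta\in R_M$. Each $n$ with $\psi+2n\Theta\in R_M$ yields an element $2(n-n')\Theta+2\pi m$ of $\mathcal L$ of modulus $\le C_2/M$, and distinct $n$ give distinct imaginary parts. So there are at most $n_0$ such $n$.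

**Step 4: the bad sets.** For $0<\eta\le\frac14$ let, in $\mathcal Q$,
$$\mathcal B_1=\{\mathrm{dist}(\hat y,[-2,2])\le2\eta\},\quad\mathcal B_2=\{\mathrm{dist}(\hat z,[-2,2])\le2\eta\},\quad\mathcal B_3=\{|A-x-\hat y\hat z|\le2M^{7/5}\}.$$
We estimate their areas by the change of variables formula, counting preimages.

*For $\mathcal B_1,\mathcal B_2$.* Each value of $\hat y$ or $\hat z$ is attained at most twice on $\mathcal Q$, the equation being quadratic in $e^{i\psi}$. The $2\eta$-neighborhood of $[-2,2]$ has area $16\eta+4\pi\eta^2\le20\eta$. So $\int_{\mathcal B_1}|\hat y'|^2\le40\eta$ and $\int_{\mathcal B_2}|\hat z'|^2\le40\eta$. By (11), for $M$ large $|\hat y'|^2\ge\frac{M^2|c|^2}{8\pi^2}=\frac{M^2}{4\pi^2}$ on $\mathcal B_1$ and $|\hat z'|^2\ge\frac{M^2|b|^2}{8\pi^2}=\frac{M^2}{16\pi^2}$ on $\mathcal B_2$. Hence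
$$\mathrm{area}(\mathcal B_1\cup\mathcal B_2)\le(160\pi^2+640\pi^2)\,\eta M^{-2}=C_1\eta M^{-2},\qquad C_1=800\pi^2.\tag{12}$$

*For $\mathcal B_3$.* There $|\hat y\hat z|\ge|A|-|x|-2M^{7/5}\ge|A|/2$, hence $E\ge c_*M^{1/4}$ by (9). If $|e^{i\psi}|=E$, then
$$\hat y=\kappa e^{i\psi}(1+O(E^{-1})),\quad\hat y'=i\kappa e^{i\psi}(1+O(E^{-2})),$$
$$\hat z=-\kappa e^{i(\psi+\Theta)}(1+O(E^{-1})),\quad\hat z'=-i\kappa e^{i(\psi+\Theta)}(1+O(E^{-2})),$$
and if $|e^{-i\psi}|=E$ the same holds with $i$ replaced by $-i$ throughout. So $(\hat y\hat z)'/(\hat y\hat z)=\pm2i(1+O(E^{-1}))$, and $|(\hat y\hat z)'|\ge|\hat y\hat z|\ge|A|/2$ on $\mathcal B_3$. As a Laurent polynomial in $e^{i\psi}$ with degrees from $-2$ to $2$ and top coefficient $-\kappa^2e^{i\Theta}\ne0$, the function $\hat y\hat z$ takes each value at most $4$ times. It maps $\mathcal B_3$ into a disc of radius $2M^{7/5}$, so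
$$\mathrm{area}(\mathcal B_3)\le4\cdot\frac{4\pi M^{14/5}}{(|A|/2)^2}=O(M^{-11/5}).\tag{13}$$
An exponent $e$ in place of $\frac75$ would enter through exactly two competing inequalities: $e+\frac54>\frac52$ in Step 2 of Lemma 4, and $2e-5<-2$ here, so that (13) is small against $M^{-2}$. Thus $\frac54<e<\frac32$.

**Step 5: a good point exists.** Let $\mathcal B=\mathcal B_1\cup\mathcal B_2\cup\mathcal B_3$. For given $\epsilon,n$, substitute $\beta=\epsilon\psi_0+2n\Theta$, which preserves area. The set of $\psi_0\in R_M$ such that $\epsilon\psi_0+2n\Theta\in\mathcal B$ for some $n\in\mathbb Z$, $\epsilon=\pm1$, has area at most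
$$\sum_{\epsilon=\pm1}\sum_{n\in\mathbb Z}\int_{\mathcal B}1_{R_M}\big(\epsilon(\beta-2n\Theta)\big)\,d\beta\ \le\ 2n_0\,\mathrm{area}(\mathcal B)\ \le\ 2n_0\big(C_1\eta M^{-2}+O(M^{-11/5})\big),$$
because by Step 3, for fixed $\beta$ and $\epsilon$, at most $n_0$ integers $n$ contribute. Choose an absolute $\eta\le\frac14$ so small that $2n_0C_1\eta<2\pi^2\alpha$. For $M$ large the right side is then smaller than $\mathrm{area}(R_M)=\frac{4\pi^2\alpha}{M^2}(1+O(M^{-1}))$. So there is $\sigma\in\Sigma'$ such that $p=\iota(\omega_*,c\sigma)\in W$ satisfies, at all chain vertices,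
$$\mathrm{dist}(y,[-2,2])>2\eta,\qquad\mathrm{dist}(z,[-2,2])>2\eta,\qquad|x'|>2M^{7/5}.$$

**Step 6: conclusion of Theorem A.** Since $\mathrm{Im}\,\omega_*=\frac18>\frac1{20}$, Proposition 5 gives $p\in\mathcal F$. So $p\in W\cap\mathcal F$. The Fatou component $V\ni p$ is connected and, by Lemma 2, disjoint from $\partial W$. Hence $V\subset W$, which is relatively compact. $\blacksquare$

## 11. The free product, the trivial stabilizer, and infinitely many components

Let $p$, $V$ be as in Section 10, and $U$ the neighborhood of $p$ from Proposition 5. Theorem B follows from the finiteness statement there.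

**Step 1: $\Gamma^\pm$ is the free product.** We show that no non-empty reduced word $w$ represents the identity. Suppose one does. If its first and last letters differ, let $\ell$ be the third letter; if they coincide, let $\ell$ be a different letter. Then $\ell w\ell$ is again reduced, is longer, and represents the identity. Iterating, infinitely many reduced words fix $p$, which contradicts Proposition 5 with $R=\|p\|$. So $\Gamma^\pm\cong\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$.

**Step 2: $\Gamma$ is torsion free.** This is needed to pass from finite to trivial. By the classical theorem on torsion in free products, every non-trivial element of finite order in $\Gamma^\pm$ is conjugate into a factor, hence conjugate to one of $s_x,s_y,s_z$. Such an element has odd length (for example $s_xs_ys_x$), and parity of length is well defined. So it is not in $\Gamma$.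

**Step 3: $\Gamma_V$ is trivial.** If $\gamma\in\Gamma_V$, then $\gamma(p)\in V\subset W$, a bounded set. By Proposition 5 only finitely many reduced words, hence finitely many $\gamma\in\Gamma$, have this property. So $\Gamma_V$ is a finite subgroup of the torsion-free group $\Gamma$, hence trivial.

**Step 4: the images of $V$.** Each $\gamma(V)$ is a Fatou component, and it is bounded because $\gamma$ is polynomial and $V$ is bounded. If $\gamma_1(V)=\gamma_2(V)$, then $\gamma_2^{-1}\gamma_1\in\Gamma_V=\{\mathrm{id}\}$, so $\gamma_1=\gamma_2$. Distinct components are disjoint, and $\Gamma$ is infinite by Step 1. So there are infinitely many bounded Fatou components. $\blacksquare$
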